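\title{Siegel cycles of exponential maps and the Brjuno condition}

\begin{abstract}
Let $\lambda=e^{2\pi i\alpha}$ with $\alpha$ real and irrational. We prove that the origin is a Siegel fixed point of $\lambda(e^z-1)$ if and only if $\alpha$ satisfies the Brjuno condition, and that the same equivalence holds for cycles of any period of any exponential map. An exponential map with a Siegel cycle is embedded, by two quasiconformal surgeries, in an explicit finite-dimensional family of meromorphic functions in which the cycle stays Siegel on an open set of parameters. The coefficients of the linearizing series are polynomials in the parameters whose degrees grow linearly, so linearizability spreads to $\lambda ze^z$ and to a quadratic polynomial, for which the Brjuno condition is necessary.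
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The linearization problem}
Throughout, $\alpha\in\mathbb{R}\setminus\mathbb{Q}$ and $\lambda=e^{2\pi i\alpha}$. We write $D(\zeta_0,r)$ for the open disk of radius $r$ about $\zeta_0$, and $D_r=D(0,r)$.

A holomorphic germ $g(z)=y+\lambda(z-y)+\cdots$ at a fixed point $y$ is \emph{linearizable} if there is a conformal map $h$ of some disk $D_r$ onto a neighborhood of $y$ with $g(h(\zeta))=h(\lambda\zeta)$. In the coordinate $\zeta$ the germ is then the rotation by the angle $2\pi\alpha$; after rescaling one may take $r=1$. The fixed point is called \emph{Siegel} if the germ is linearizable and \emph{Cremer} otherwise. A cycle $y_1\mapsto y_2\mapsto\dots\mapsto y_n\mapsto y_1$ of $n$ distinct points of a map $g$ has \emph{period} $n$ and \emph{multiplier} $(g^n)'(y_1)=\prod_j g'(y_j)$. A cycle of multiplier $\lambda$ is \emph{Siegel} if $g^n$ is linearizable at one of its points. It is then linearizable at each of them, because $g'(y_j)\neq0$ and so $g$ conjugates the germ of $g^n$ at $y_j$ to the germ of $g^n$ at $y_{j+1}$.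

At the level of formal power series there is no obstruction. Take $y=0$, $g(z)=\lambda z+\sum_{k\ge2}a_kz^k$, and look for $L(\zeta)=\sum_{k\geq1}l_k\zeta^k$ with $l_1=1$ and $g(L(\zeta))=L(\lambda\zeta)$. Comparing the coefficients of $\zeta^k$ gives
\begin{equation}\label{eq:rec}
(\lambda^k-\lambda)\,l_k=\sum_{m=2}^{k}a_m\sum_{i_1+\dots+i_m=k}l_{i_1}\cdots l_{i_m},\qquad k\ge2 .
\end{equation}
All indices $i_j\ge1$ on the right are smaller than $k$, and $\lambda^k\neq\lambda$ because $\alpha$ is irrational. So \eqref{eq:rec} has exactly one solution, even when $g$ is only a formal series. We call $L$ the \emph{linearizer} of $g$; at a fixed point $y$ it is the series $y+\zeta+\sum_{k\geq2} l_k\zeta^k$ obtained by translation. If $h$ linearizes $g$, then $h(0)=y$, since $0$ is the only fixed point of the rotation, and $h(\zeta/h'(0))$ solves the same equation as $L$, hence equals $L$. Conversely, a convergent $L$ is conformal near $0$. Thus $g$ is linearizable if and only if $L$ has positive radius of convergence, that is, if and only if $|l_k|\le M^k$ for all $k\ge2$ and some $M$.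

For the entire function
\[
E(z)=\lambda\int_0^ze^t\,dt=\lambda(e^z-1),
\]
which has $E(0)=0$, $E'(0)=\lambda$ and $a_k=\lambda/k!$, the recursion begins with
\[
l_2=\frac{1}{2(\lambda-1)},\qquad l_3=\frac{l_2+\frac16}{\lambda^2-1}=\frac{\lambda+2}{6(\lambda-1)(\lambda^2-1)} .
\]
The divisors $\lambda^{k-1}-1$ come arbitrarily close to $0$, and they accumulate from one coefficient to the next. Let $p_m/q_m$ be the convergents of the continued fraction expansion of $\alpha$. Since $|q_m\alpha-p_m|<1/q_{m+1}$, the divisor in degree $k=q_m+1$ has modulus less than $2\pi/q_{m+1}$. Heuristically, a factor $q_{m+1}$ in degree about $q_m$ shrinks the radius of convergence by the factor $q_{m+1}^{-1/q_m}$, and the losses for different $m$ multiply. This is what is measured by the \emph{Brjuno condition}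
\[
\sum_{m=0}^{\infty}\frac{\log q_{m+1}}{q_m}<\infty .
\]
We use the following three theorems without proof.

\begin{theorem}[Brjuno]\label{thm:brjuno}
If $\alpha$ satisfies the Brjuno condition, then every holomorphic germ $\lambda z+\cdots$ is linearizable at $0$.
\end{theorem}

\begin{theorem}[Yoccoz; Okuyama]\label{thm:yoccoz}
If a cycle of multiplier $\lambda$ of a quadratic polynomial is Siegel, then $\alpha$ satisfies the Brjuno condition.
\end{theorem}

\begin{theorem}[Geyer]\label{thm:geyer}
If the origin is a Siegel fixed point of $\lambda\int_0^z(1+t)e^t\,dt=\lambda ze^z$, then $\alpha$ satisfies the Brjuno condition.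
\end{theorem}

Theorem~\ref{thm:yoccoz} will be needed only for a fixed point.

The converse of Theorem~\ref{thm:brjuno} fails for individual germs: $z\mapsto\lambda z$ is linearizable for every $\alpha$, and so is each of its conformal conjugates. For such germs the right side of \eqref{eq:rec} is small whenever the divisor is small. The question is whether this cancellation can occur for a given explicit map. For $\lambda z+z^2$ and $\lambda ze^z$ it cannot, by Theorems~\ref{thm:yoccoz} and~\ref{thm:geyer}. The map $E$ is of the same simplicity. It has no critical point and omits the single value $-\lambda$, and once $\lambda$ is fixed it has no parameter left with which a cancellation could be arranged. One therefore expects the same answer, and the problem posed by Okuyama \cite{Okuyama} is to decide it: \emph{if the origin is a Siegel fixed point of $E$, must $\alpha$ satisfy the Brjuno condition?} The answer is yes.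

\begin{theorem}\label{thm:fixed}
The origin is a Siegel fixed point of $E(z)=\lambda(e^z-1)$ if and only if $\alpha$ satisfies the Brjuno condition.
\end{theorem}

\begin{theorem}\label{thm:cycle}
Let $f(z)=c_0e^{a_0z}+\gamma_0$ with $a_0c_0\neq0$ have a cycle of period $n\ge1$ and multiplier $\lambda=e^{2\pi i\alpha}$, $\alpha\in\mathbb{R}\setminus\mathbb{Q}$. The cycle is Siegel if and only if $\alpha$ satisfies the Brjuno condition.
\end{theorem}

A map $f$ as in Theorem~\ref{thm:cycle} is called an \emph{exponential map}. In both theorems, ``if'' is Theorem~\ref{thm:brjuno}, applied to $E$ and to the germ $z\mapsto f^n(x+z)-x$ at a point $x$ of the cycle. Only ``only if'' has to be proved. Theorem~\ref{thm:fixed} is the case $n=1$ of Theorem~\ref{thm:cycle}; we prove it separately because the family of deformations can then be written in one line, and the whole method is visible in it.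

\subsection{The method}
The proof has an algebraic half and a geometric half.

The algebraic half (Section~\ref{sec:spread}) concerns a family of germs whose Taylor coefficients are polynomials in a parameter, of degree growing at most linearly. If the germs are linearizable for an \emph{open} set of parameters, then they are linearizable for all parameters, and so is a rescaled limit at infinity.

To apply this to $E$ one needs a family that contains a map covered by Theorem~\ref{thm:yoccoz} or~\ref{thm:geyer}, and an open set of linearizable parameters in it. Among exponential maps there is no such family: if $ce^{az}+\gamma$ fixes $0$ with multiplier $\lambda$, then $\gamma=-c$ and $ac=\lambda$, and $z\mapsto az$ conjugates the map to $E$. The geometric half creates parameters. We pass to the maps $C+e^zA(z)/B(z)$ with polynomials $A$, $B$ of degree $N$, and construct $2N$-dimensional holomorphic families of such maps with a Siegel cycle. Proposition~\ref{prop:family} states the outcome, and Section~\ref{sec:deduce} deduces both theorems from it. The proposition is proved in Sections~\ref{sec:tools}--\ref{sec:open}.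 A first surgery inserts $N$ zero--pole pairs at preimages of the cycle; this creates $2N$ critical points, whose critical values lie in the domain where the map is a rotation. A second surgery moves these critical values independently. Their positions in the linearizing coordinate are conformal invariants, and this shows that the $2N$ parameters fill an open set.

\section{Spreading linearizability in polynomial families}\label{sec:spread}

We begin with the smallest case.

\begin{example}\label{ex:quad}
Let $g_0(z)=\lambda z+a_2z^2+a_3z^3+\cdots$ be a germ and $g_b(z)=g_0(z)+bz^2$, $b\in\mathbb{C}$. By \eqref{eq:rec},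
\[
l_2(b)=\frac{a_2+b}{\lambda^2-\lambda},\qquad
l_3(b)=\frac{2(a_2+b)\,l_2(b)+a_3}{\lambda^3-\lambda}.
\]
These are polynomials in $b$ of degrees $1$ and $2$. Their leading coefficients $1/(\lambda^2-\lambda)$ and $2/\big((\lambda^2-\lambda)(\lambda^3-\lambda)\big)$ do not depend on $g_0$: they are the coefficients $l_2$ and $l_3$ of the linearizer of $\lambda z+z^2$. The reason is that the conjugate $b\,g_b(z/b)=\lambda z+(1+a_2/b)z^2+a_3b^{-2}z^3+\cdots$ tends coefficientwise to $\lambda z+z^2$ as $b\to\infty$. If $|l_k(b)|\le M^k$ for all $b$ in a closed disk of radius $\rho$, Cauchy's estimate bounds the coefficient of $b^{k-1}$ in $l_k$ by $M^k\rho^{-(k-1)}$, and the linearizer of $\lambda z+z^2$ converges. A disk of parameters is essential: for $g_0(z)=\lambda z$ the member $b=0$ is linearizable for every $\alpha$, and nothing follows.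
\end{example}

The property that made the example work is a linear bound on degrees. Let $d\geq1$ and $\nu\ge1$ be integers. A family of formal series $g_x(z)=\sum_{k\ge1}g_k(x)z^k$, $x\in\mathbb{C}^\nu$, has \emph{slope $d$} if each $g_k$ is a polynomial in $x$ of total degree at most $d(k-1)$. In particular $g_1$ is constant. If $\nu=d=1$, we let $\hat g_k$ be the coefficient of $x^{k-1}$ in $g_k$ and call $\hat g(z)=\sum_{k\geq1}\hat g_kz^k$ the \emph{top part} of the family; it is the coefficientwise limit of $x^{-1}$-rescalings $x\,g_x(z/x)=\sum_k x^{1-k}g_k(x)z^k$ as $x\to\infty$.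

\begin{lemma}\label{lem:slope}
Let $g_x$ and $h_x$ be families of slope $d$.
\begin{enumerate}
\item[(a)] The family $g_x\circ h_x$ has slope $d$. If $\nu=d=1$, its top part is $\hat g\circ\hat h$.
\item[(b)] If $g_1=\lambda$, the linearizers $L_x$ of $g_x$ form a family of slope $d$. If $\nu=d=1$, its top part $\hat L$ is the linearizer of $\hat g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $k$-th coefficient of $g_x\circ h_x$ is the sum of the products $g_mh_{i_1}\cdots h_{i_m}$ over $m\geq1$ and $i_1+\dots+i_m=k$. Such a product has degree at most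
\[
d(m-1)+\sum_{j=1}^m d(i_j-1)=d(k-1).
\]
For $\nu=d=1$ the coefficient of $x^{k-1}$ in the product is $\hat g_m\hat h_{i_1}\cdots\hat h_{i_m}$, because the bound $k-1$ is reached only if each factor contributes its term of highest allowed degree. The sum of these numbers is the $k$-th coefficient of $\hat g\circ\hat h$.

(b) We have $l_1=1$. If $\deg l_i\le d(i-1)$ for $i<k$, the same count bounds the degree of each term on the right of \eqref{eq:rec} by $d(k-1)$, and the factor $\lambda^k-\lambda$ does not depend on $x$. For $\nu=d=1$, taking the coefficient of $x^{k-1}$ on both sides of \eqref{eq:rec} gives the recursion \eqref{eq:rec} for $\hat g$, with unknowns $\hat l_k$.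
\end{proof}

\begin{lemma}[Spreading]\label{lem:spread}
Let $g_x$, $x\in\mathbb{C}^\nu$, be a family of slope $d$ with $g_1=\lambda$. Suppose that the linearizer of $g_x$ converges for every $x$ in a nonempty open set $O\subset\mathbb{C}^\nu$. Then:
\begin{enumerate}
\item[(a)] the linearizer of $g_x$ converges for every $x\in\mathbb{C}^\nu$;
\item[(b)] if $\nu=d=1$, the linearizer of the top part $\hat g$ converges.
\end{enumerate}
\end{lemma}

\begin{proof}
The hypothesis gives no uniform radius of convergence; Baire's theorem supplies one on a smaller open set. For $M=1,2,\dots$ the set of $x\in O$ with $|l_k(x)|\le M^k$ for all $k\ge2$ is closed in $O$, and these sets cover $O$. So one of them contains a closed polydisk with some center $x^0$ and radius $\rho>0$. By Lemma~\ref{lem:slope}(b) we can write $l_k(x)=\sum_{|I|\le d(k-1)}c_{k,I}\,(x-x^0)^I$ in multi-index notation, and Cauchy's estimates on the polydisk give $|c_{k,I}|\le M^k\rho^{-|I|}$.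

(a) There are at most $(dk)^\nu$ multi-indices $I$ with $|I|\le d(k-1)$. With $\|x\|=\max_i|x_i|$ we get
\[
|l_k(x)|\le(dk)^\nu M^k\max\big(1,\|x-x^0\|/\rho\big)^{dk},
\]
which grows at most exponentially in $k$. This is where the linear bound on the degrees is used.

(b) Since $\deg l_k\le k-1$, the coefficient $\hat l_k$ of $x^{k-1}$ is also the coefficient of $(x-x^0)^{k-1}$. Hence $|\hat l_k|\le M^k\rho^{-(k-1)}$, and $\hat L$ converges. By Lemma~\ref{lem:slope}(b) it is the linearizer of $\hat g$.
\end{proof}

\section{The deformation family and the proofs of the theorems}\label{sec:deduce}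

\subsection{One zero--pole pair}\label{sub:onepair}
Consider the maps $C+e^w(A_0+A_1w)/(1+uw)$ that fix $0$ with multiplier $\lambda$. Put $C=-\varepsilon\lambda$. The value at $0$ is $C+A_0$, so $A_0=\varepsilon\lambda$; the derivative at $0$ is $A_0+A_1-uA_0$, so $A_1=\lambda s$ with $s=1-\varepsilon+\varepsilon u$. These maps therefore form the two-parameter family
\begin{equation}\label{eq:H}
H_{\varepsilon,u}(w)=\lambda\Big(e^w\,\frac{\varepsilon+sw}{1+uw}-\varepsilon\Big)
=\varepsilon\,\lambda(e^w-1)+(1-\varepsilon)\,\frac{\lambda we^w}{1+uw},\qquad(\varepsilon,u)\in\mathbb{C}^2,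
\end{equation}
where the second form follows from $\varepsilon+sw=\varepsilon(1+uw)+(1-\varepsilon)w$. The family contains both the map we study and a map for which the answer is given by Theorem~\ref{thm:geyer}:
\[
H_{1,u}=E\quad\text{for all }u,\qquad H_{0,0}(w)=\lambda we^w .
\]
Differentiating the first form in \eqref{eq:H},
\[
H_{\varepsilon,u}'(w)=\lambda e^w\,\frac{su\,w^2+(s+\varepsilon u)w+1}{(1+uw)^2}.
\]
For $\varepsilon=1$ the numerator is $(1+uw)^2$ and cancels. For $u\ne0$ and $\varepsilon\ne1$ close to $1$, the numerator takes the value $1-\varepsilon\ne0$ at the pole $-1/u$, and its two roots are critical points close to $-1/u$. So $H_{\varepsilon,u}$ is $E$ with a pole, a nearby point with the formerly omitted value $-\varepsilon\lambda$, and two critical points inserted near $-1/u$. The family has two parameters and two critical values. If the insertion is made near $2\pi i$, which $E$ maps to $0$, the critical values can be placed where the dynamics is a rotation, and it becomes possible to move them freely without destroying the rotation. The next proposition is the result of carrying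 this out for $N$ pairs and a cycle of period $n$.

\begin{proposition}\label{prop:family}
Suppose that an exponential map has a Siegel cycle of period $n$ and multiplier $\lambda$, and let $N\ge1$. Then there are a polydisk $\mathcal{N}\subset\mathbb{C}^{2N}$ and, for each $\tau\in\mathcal{N}$, a number $C_\tau$, a polynomial $A_\tau$ of degree $N$, a monic polynomial $B_\tau$ of degree $N$, and distinct points $w_1(\tau)=0,w_2(\tau),\dots,w_n(\tau)$, with the following properties.
\begin{enumerate}
\item[(i)] $C_\tau$, the coefficients of $A_\tau$ and $B_\tau$, and the $w_j(\tau)$ are holomorphic in $\tau$, and $B_\tau(w_j(\tau))\neq0$ for all $j$.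
\item[(ii)] The points $w_1(\tau)\mapsto\dots\mapsto w_n(\tau)\mapsto w_1(\tau)$ form a Siegel cycle of multiplier $\lambda$ of $F_\tau(z)=C_\tau+e^zA_\tau(z)/B_\tau(z)$.
\item[(iii)] Let $\Theta:\mathcal{N}\to\mathbb{C}^{2N}$ be holomorphic, and suppose that $\Theta(\tau)=\Theta(\tau')$ implies $F_\tau=F_{\tau'}$ and $w_j(\tau)=w_j(\tau')$ for all $j$. Then $\Theta(\mathcal{N})$ contains a nonempty open set.
\end{enumerate}
\end{proposition}

The dimension $2N$ is the right one. The triples $(C,A,B)$ depend on $1+(N+1)+N=2N+2$ numbers, and two conditions are imposed: $0$ is periodic, and the multiplier is $\lambda$. Part (iii) says that in any system $\Theta$ of $2N$ coordinates on such maps, the Siegel ones fill an open set. In the rest of this section we assume the proposition.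

\subsection{Proof of Theorem~\ref{thm:fixed}}
Assume that $0$ is a Siegel fixed point of $E$, and apply Proposition~\ref{prop:family} with $n=N=1$. Then $B_\tau(z)=z-P_\tau$ with $P_\tau\neq0$ by (i). Put
\[
\Theta(\tau)=(\varepsilon,u)=\big(-C_\tau/\lambda,\,-1/P_\tau\big),
\]
a holomorphic map $\mathcal{N}\to\mathbb{C}^2$. Dividing $A_\tau$ and $B_\tau$ by $-P_\tau$ brings $F_\tau$ to the form $C+e^w(A_0+A_1w)/(1+uw)$, and $F_\tau$ fixes $0$ with multiplier $\lambda$. By Section~\ref{sub:onepair}, $F_\tau=H_{\Theta(\tau)}$. So $\Theta(\tau)$ determines $F_\tau$, the cycle is always $\{0\}$, and by (iii) and (ii) there is a nonempty open set $O\subset\mathbb{C}^2$ such that $H_{\varepsilon,u}$ is linearizable at $0$ for all $(\varepsilon,u)\in O$.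

Expanding $(1+uw)^{-1}$ in the second form of \eqref{eq:H} gives $H_{\varepsilon,u}(w)=\lambda w+\sum_{k\ge2}a_kw^k$ with
\begin{equation}\label{eq:ak}
a_k(\varepsilon,u)=\lambda\Big(\frac{\varepsilon}{k!}+(1-\varepsilon)\sum_{m=0}^{k-1}\frac{(-u)^m}{(k-1-m)!}\Big).
\end{equation}
This is a polynomial in $(\varepsilon,u)$ of total degree at most $k$, and $k\le2(k-1)$ for $k\ge2$. So the family has slope $2$. By Lemma~\ref{lem:spread}(a) the linearizer of $H_{0,0}(w)=\lambda we^w$ converges, and by Theorem~\ref{thm:geyer} $\alpha$ satisfies the Brjuno condition. \qed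

\begin{remark}\label{rem:second}
The same open set $O$ also leads to a quadratic polynomial. Choose $(\varepsilon_0,u_0)\in O$ with $u_0\ne\frac12$. By \eqref{eq:ak} the coefficients of $\varepsilon\mapsto H_{\varepsilon,u_0}$ are affine in $\varepsilon$, so this one-parameter family has slope $1$. Since $a_2=\lambda\big(\varepsilon/2+(1-\varepsilon)(1-u_0)\big)$, its top part is $\lambda w+\lambda(u_0-\frac12)w^2$. Lemma~\ref{lem:spread}(b) and Theorem~\ref{thm:yoccoz} then give the Brjuno condition. This second route is the one that extends to cycles.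
\end{remark}

\subsection{Proof of Theorem~\ref{thm:cycle}}
Assume that the cycle of $f$ is Siegel. As in Remark~\ref{rem:second} we look for a line $\Phi_b=\Phi_0+bv$ of maps along which the cycle $(w_j)$ and the derivatives at its points stay fixed; this requires $v$ to vanish to order $2$ at every $w_j$. The top part of the return map is then a composition of $n$ polynomials $\lambda_jz+\frac12v''(w_j)z^2$, which may have degree $2^n$. To obtain a quadratic polynomial we need $v''(w_j)=0$ for all $j$ but one. The numerator of $v$ must then have $2+3(n-1)=3n-1$ prescribed zeros, so we apply Proposition~\ref{prop:family} with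
\[
N=3n-1 .
\]

\emph{Coordinates.} We want coordinates in which such a line is a coordinate direction. Let $w_1=0,w_2,\dots,w_n$ be distinct, let $B$ be a polynomial with $B(w_j)\ne0$, and let $\Phi=C+e^zA/B$ with a polynomial $A$. From $A=e^{-z}(\Phi-C)B$ we get $A'=e^{-z}\big[\Phi'B-(\Phi-C)(B-B')\big]$. Hence the conditions $\Phi(w_j)=w_{j+1}$ and $\Phi'(w_j)=\lambda_j$ (indices mod $n$) are equivalent to
\begin{equation}\label{eq:hermite}
\begin{aligned}
A(w_j)&=e^{-w_j}(w_{j+1}-C)B(w_j),\\
A'(w_j)&=e^{-w_j}\big[\lambda_jB(w_j)-(w_{j+1}-C)\big(B(w_j)-B'(w_j)\big)\big].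
\end{aligned}
\end{equation}
Let $S=\prod_{j=1}^n(z-w_j)^2$. A polynomial of degree at most $2n-1$ is determined by its values and first derivatives at the $w_j$, since the difference of two such polynomials with the same data is divisible by $S$, which has degree $2n$. Divide $A$ by $S$: $A=A_0+ST$ with $\deg A_0\le2n-1$. Then $A_0$ has the same values and first derivatives at the $w_j$ as $A$, so by \eqref{eq:hermite} it is determined by $(w_j)$, $(\lambda_j)$, $C$ and $B$.

Apply this to $F_\tau$, with $\lambda_j(\tau)=F_\tau'(w_j(\tau))$. These numbers are holomorphic in $\tau$ by (i), and their product is $\lambda$, so none vanishes. The quotient $T_\tau$ has degree at most $N-2n=n-1$, and its coefficients are holomorphic in $\tau$, because division by the monic polynomial $S$ is polynomial in the coefficients of $A$ and $S$. Put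
\[
\Theta(\tau)=\big(w_2,\dots,w_n;\ \lambda_1,\dots,\lambda_{n-1};\ C;\ B;\ T\big)(\tau),
\]
where $B$ is given by its $N$ non-leading coefficients and $T$ by its $n$ coefficients. The number of coordinates is
\[
(n-1)+(n-1)+1+(3n-1)+n=6n-2=2N .
\]
The point $\Theta(\tau)$ determines $\lambda_n=\lambda/(\lambda_1\cdots\lambda_{n-1})$, then $S$ and $A_0$, and hence $F_\tau=C+e^z(A_0+ST)/B$ together with its cycle. By (iii), $\Theta(\mathcal{N})$ contains a nonempty open set $O$.

\emph{A line in $O$.} Fix a point $\big((w_j);(\lambda_j);C;B;T_0\big)\in O$, with the corresponding $S$ and $A_0$. Let $T_1=\prod_{j=2}^n(z-w_j)$, of degree $n-1$ (so $T_1=1$ if $n=1$), and for $b\in\mathbb{C}$ put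
\[
\Phi_b=C+e^z\,\frac{A_0+S(T_0+bT_1)}{B}=\Phi_0+bv,\qquad v=\frac{e^zST_1}{B}.
\]
For $|b|$ small, the point with $T=T_0+bT_1$ and the other coordinates unchanged lies in $O$. It is $\Theta(\tau)$ for some $\tau$, and then $F_\tau=\Phi_b$, because $A_0$ does not depend on $T$. By (ii), $(w_j)$ is a Siegel cycle of $\Phi_b$ for $|b|$ small. Since the $w_j$ are distinct and $B(w_j)\ne0$, the function $v$ vanishes to order exactly $2$ at $w_1=0$ and to order $3$ at $w_2,\dots,w_n$.

\emph{The top part.} For $b\in\mathbb{C}$ let $g_{b,j}(z)=\Phi_b(w_j+z)-w_{j+1}$. This germ fixes $0$, its linear coefficient is $\lambda_j$, and for $k\ge2$ its $k$-th coefficient is $\big(\Phi_0^{(k)}(w_j)+bv^{(k)}(w_j)\big)/k!$, of degree at most $1\le k-1$ in $b$. So $b\mapsto g_{b,j}$ has slope $1$. The coefficient of $b^{k-1}$ is $\frac12v''(w_j)$ for $k=2$ and $0$ for $k\ge3$, and therefore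
\[
\hat g_1(z)=\lambda_1z+\tfrac12v''(0)z^2,\qquad\hat g_j(z)=\lambda_jz\quad(2\le j\le n).
\]
The germ of $\Phi_b^n$ at $0$ is $g_{b,n}\circ\dots\circ g_{b,1}$. By Lemma~\ref{lem:slope}(a) it has slope $1$, linear coefficient $\lambda$, and top part
\[
Q(z)=\lambda z+\tfrac12\lambda_2\cdots\lambda_n\,v''(0)\,z^2 ,
\]
a polynomial of degree exactly $2$. The linearizer of $\Phi_b^n$ at $0$ converges for $|b|$ small, so by Lemma~\ref{lem:spread}(b) the linearizer of $Q$ converges. Thus $0$ is a Siegel fixed point of multiplier $\lambda$ of the quadratic polynomial $Q$, and by Theorem~\ref{thm:yoccoz} $\alpha$ satisfies the Brjuno condition. \qed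

\section{Quasiconformal tools}\label{sec:tools}

The rest of the paper proves Proposition~\ref{prop:family}. Each surgery modifies a meromorphic map by hand on a compact set, which destroys holomorphy there. Two tools are needed: a change of coordinate that restores holomorphy (Lemma~\ref{lem:straight}), and a way to recognize the resulting function from data that survive the change of coordinate (Lemma~\ref{lem:form}).

\subsection{Standard facts}
Write $\partial=\partial/\partial z$ and $\bar\partial=\partial/\partial\bar z$. An orientation preserving homeomorphism $\varphi$ between open subsets of $\mathbb{C}$ is \emph{quasiconformal} (qc) if its distributional derivatives are locally square integrable and $|\bar\partial\varphi|\le k|\partial\varphi|$ almost everywhere for some $k<1$. Then $\partial\varphi\neq0$ a.e., and $\mu_\varphi=\bar\partial\varphi/\partial\varphi$ is the \emph{Beltrami coefficient} of $\varphi$. An orientation preserving $C^1$-diffeomorphism is qc on relatively compact open subsets. Compositions and inverses of qc maps are qc. A qc homeomorphism of $\mathbb{C}$ is extended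 to $\widehat{\mathbb{C}}$ by $\varphi(\infty)=\infty$.
\begin{enumerate}
\item[(Q1)] (Measurable Riemann mapping theorem.) If $\mu\in L^\infty(\mathbb{C})$ and $\|\mu\|_\infty<1$, there is a unique qc homeomorphism of $\mathbb{C}$ with Beltrami coefficient $\mu$ that fixes two given distinct points.
\item[(Q2)] (Ahlfors--Bers.) If $\tau\mapsto\mu_\tau\in L^\infty(\mathbb{C})$ is holomorphic on an open subset of $\mathbb{C}^\nu$ and $\|\mu_\tau\|_\infty\le k<1$, and $\varphi_\tau$ are the solutions from (Q1) fixing the same two points, then $\tau\mapsto\varphi_\tau(z)$ is holomorphic for every $z$, and $|\varphi_\tau|$ is bounded on compact sets uniformly in $\tau$.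
\item[(Q3)] (Weyl.) A qc map whose Beltrami coefficient vanishes a.e.\ on an open set is conformal there. If two qc maps $\varphi,\psi$ on the same open set have $\mu_\varphi=\mu_\psi$ a.e., then $\psi\circ\varphi^{-1}$ is conformal.
\item[(Q4)] (Chain rule.) If $h$ is conformal, then $\mu_{h\circ\psi}=\mu_\psi$ and $\mu_{\psi\circ h}=h^*\mu_\psi$ a.e., where $h^*\mu=(\mu\circ h)\,\overline{h'}/h'$. Note that $|h^*\mu|=|\mu\circ h|$ and $(h_1\circ h_2)^*=h_2^*h_1^*$.
\item[(Q5)] A qc homeomorphism $\varphi$ of $\mathbb{C}$ and its inverse are H\"older continuous in the spherical metric. At $\infty$ this gives $|\varphi^{\pm1}(z)|\ge c'|z|^{1/m}$ for large $|z|$, with some $c'>0$, $m\geq1$. Applying each of these bounds to the inverse map, we get $|\varphi^{\pm1}(z)|\le C'|z|^m$ for $|z|\ge1$.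
\end{enumerate}

\subsection{Recognizing the family}
Fix $\gamma\in\mathbb{C}$ and $N\ge1$. A \emph{pole} of a continuous map $g:\mathbb{C}\to\widehat{\mathbb{C}}$ is a point with $g=\infty$, and a \emph{$\gamma$-point} is a point with $g=\gamma$.

\begin{definition}
The class $\mathcal{T}_N$ consists of the continuous maps $g:\mathbb{C}\to\widehat{\mathbb{C}}$ such that
\begin{enumerate}
\item[(T1)] $g$ has exactly $N$ poles and exactly $N$ $\gamma$-points;
\item[(T2)] $g$ is an orientation preserving local homeomorphism at every point except at exactly $2N$ points, the \emph{critical points}; at each of these $g$ is $z\mapsto z^2$ in suitable orientation preserving topological charts, and none of them is a pole or a $\gamma$-point;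
\item[(T3)] $\log^+|g(z)|\le C'|z|^m$ for all large $|z|$, with some constants $C'$, $m$.
\end{enumerate}
\end{definition}

If $g\in\mathcal{T}_N$ and $\varphi$ is a qc homeomorphism of $\mathbb{C}$ with $\varphi(\gamma)=\gamma$, then $\varphi\circ g\circ\varphi^{-1}\in\mathcal{T}_N$. Conditions (T1) and (T2) are topological. For (T3), the bound (Q5) for $\varphi$ gives $\log^+|\varphi(g(z'))|\le C''+m'\log^+|g(z')|$, and the bound for $\varphi^{-1}$ shows that $|z'|=|\varphi^{-1}(z)|$ is at most polynomial in $|z|$.

\begin{lemma}\label{lem:form}
Let $g\in\mathcal{T}_N$ be meromorphic, with poles $P_1,\dots,P_N$ and $\gamma$-points $Z_1,\dots,Z_N$. Then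
\[
g(z)=\gamma+\kappa\,e^{az}\prod_{k=1}^N\frac{z-Z_k}{z-P_k}\qquad\text{with }a,\kappa\in\mathbb{C}\setminus\{0\}.
\]
\end{lemma}

\begin{proof}
By (T2) the poles and $\gamma$-points are simple. Let $A=\prod_k(z-Z_k)$ and $B=\prod_k(z-P_k)$. Then $(g-\gamma)B/A$ is entire and has no zeros, so it equals $e^h$ with $h$ entire. By (T3), $\operatorname{Re}h=\log|g-\gamma|+\log|B/A|$ is bounded above by a power of $|z|$ for large $|z|$. The Borel--Carath\'eodory inequality bounds $\max_{|z|=r}|h|$ by a constant times $\max_{|z|=2r}\operatorname{Re}h+|h(0)|$, so $h$ has polynomial growth and is a polynomial. Its degree is read off from the number of critical points. We have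
\[
g'=e^h\,\frac{h'AB+A'B-AB'}{B^2}.
\]
At a pole $P_k$ the numerator equals $-A(P_k)B'(P_k)\ne0$. So its zeros, with multiplicity, are the zeros of $g'$, and by (T2) these are $2N$ simple zeros: the numerator has degree exactly $2N$. Since $A$ and $B$ are monic of degree $N$, the terms $Nz^{2N-1}$ cancel in $A'B-AB'$, which has degree at most $2N-2$. Hence $h'\not\equiv0$, and the numerator has degree $2N+\deg h'$. So $h'$ is a nonzero constant.
\end{proof}

Condition (T3) cannot be dropped: $\gamma+e^{e^z}$ has no pole, no $\gamma$-point and no critical point, exactly like $\gamma+e^z$.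

\subsection{Straightening}
A map that is holomorphic off a compact set $K$ becomes holomorphic in a new coordinate if it preserves a Beltrami coefficient of norm less than $1$. One builds the coefficient by pulling back along orbits. Each passage through $K$ may increase the distortion, so the construction is bounded only if the number of passages is. In our surgeries $K$ is mapped into an invariant open set disjoint from $K$, so an orbit meets $K$ at most once.

\begin{lemma}\label{lem:straight}
Let $g:\mathbb{C}\to\widehat{\mathbb{C}}$ be continuous, $K\subset\mathbb{C}$ compact and $Y\subset\mathbb{C}$ open, and assume: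
\begin{enumerate}
\item[(a)] $g$ is meromorphic on $\mathbb{C}\setminus K$ and not constant on any component of this set;
\item[(b)] every point of $K$ has a neighborhood on which $g$ is a finite valued, orientation preserving $C^1$-diffeomorphism onto its image, and $|\bar\partial g/\partial g|\le\frac13$ on $K$;
\item[(c)] $g(K)\subset Y$, $g(Y)\subset Y$ and $K\cap Y=\emptyset$.
\end{enumerate}
For $m\geq0$ let $X_m=\{z: g^j(z)\in\mathbb{C}\setminus K\text{ for }0\le j<m,\ g^m(z)\in K\}$, so that $X_0=K$. Put $\mu=\bar\partial g/\partial g$ on $K$, $\mu=(g^m)^*(\mu|_K)$ on $X_m$ for $m\ge1$, and $\mu=0$ elsewhere. Then $\mu\in L^\infty(\mathbb{C})$ and $\|\mu\|_\infty\le\frac13$. If $\varphi$ is a qc homeomorphism of $\mathbb{C}$ with Beltrami coefficient $\mu$, then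
\begin{enumerate}
\item[(1)] $\varphi$ is conformal on every open set $Y'\subset\mathbb{C}$ with $g(Y')\subset Y'$ and $Y'\cap K=\emptyset$, in particular on $Y$;
\item[(2)] $\varphi\circ g\circ\varphi^{-1}$ is meromorphic on $\mathbb{C}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\mathcal{D}_m=\{z:g^j(z)\in\mathbb{C}\setminus K\text{ for }0\le j<m\}$ is open. On it $g^m$ is meromorphic, and by (a) it is locally a composition of nonconstant holomorphic maps, so the zeros of $(g^m)'$ form a countable set. The sets $X_m=\mathcal{D}_m\cap(g^m)^{-1}(K)$ are Borel and pairwise disjoint, since $m$ is the first time at which the orbit is in $K$. Thus $\mu$ is a Borel function defined off a countable set, and $|\mu|\le\frac13$ by (b) and (Q4).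

(1) An orbit that starts in $Y'$ stays in $Y'$ and avoids $K$. So $Y'$ meets no $X_m$, $\mu=0$ on $Y'$, and (Q3) applies.

(2) Let $\Delta$ be the set of poles of $g$ and of points at which $g$ is not locally injective. By (b), a neighborhood of $K$ is disjoint from $\Delta$, and by (a), $\Delta$ is discrete in $\mathbb{C}\setminus K$. So $\Delta$ is closed and discrete in $\mathbb{C}$. A point $z_0\notin\Delta$ has a neighborhood $W$ on which $g$ is a qc homeomorphism onto an open subset of $\mathbb{C}$: it is conformal near $z_0$ if $z_0\notin K$, and a $C^1$-diffeomorphism if $z_0\in K$. We claim that $\mu_{\varphi\circ g}=\mu$ a.e.\ on $W$.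

On the open set $W\setminus K$ the map $g$ is conformal, so $\mu_{\varphi\circ g}=g^*\mu$ a.e.\ by (Q4). For $z\in W\setminus K$ we have $z\in X_{m+1}$ if and only if $g(z)\in X_m$. If $z\in X_{m+1}$, then $\mu(z)=g^*\mu(z)$ by $(g^{m+1})^*=g^*(g^m)^*$, outside a countable set of $z$. If $z$ lies in no $X_m$, neither does $g(z)$, and both sides vanish. For $z\in W\cap K$ we have $g(z)\in Y$, and $\varphi$ is conformal on the open set $Y$ by (1). So $\mu_{\varphi\circ g}(z)=\bar\partial g/\partial g\,(z)=\mu(z)$. This proves the claim.

By (Q3), $(\varphi\circ g)\circ\varphi^{-1}$ is conformal on $\varphi(W)$. Hence $\varphi\circ g\circ\varphi^{-1}$ is holomorphic off the closed discrete set $\varphi(\Delta)$. At a point of $\varphi(\Delta)$ it is continuous into $\widehat{\mathbb{C}}$, so the singularity is removable or a pole.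
\end{proof}

\section{Maximal rotation domains}\label{sec:max}

The position of a point $v$ near a Siegel cycle can be recorded by $L^{-1}(v)$, but this number changes under scaling of the coordinate. To obtain an invariant we divide by a length that scales in the same way: the radius of the largest disk on which $L$ linearizes.

Let $g$ be a nonconstant meromorphic function on $\mathbb{C}$ with at least one pole, and let $(y_j)_{j\bmod n}$ be a Siegel cycle of $g$ in $\mathbb{C}$ of period $n$ and multiplier $\lambda$. Let $L=L_g$ be the linearizer of $g^n$ at $y_2$. (We use $y_2$ because the surgery will be done at preimages of $y_2$; for $n=1$, $y_2=y_1$.) Call $r>0$ \emph{admissible} if $L$ converges and is univalent on $D_r$ and the sets $L(D_r),g(L(D_r)),\dots,g^{n-1}(L(D_r))$ contain no pole of $g$; each set is defined because the previous one has no pole. Small $r$ are admissible, since no $y_j$ is a pole. Let $R=R_g$ be the supremum of the admissible $r$. Then $R<\infty$: otherwise $L$ is entire and univalent, hence affine, and $L(\mathbb{C})=\mathbb{C}$ contains a pole. A number smaller than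 an admissible one is admissible, so $R$ itself is admissible. The function $g^n\circ L$ is holomorphic on $D_R$, and $g^n(L(\zeta))=L(\lambda\zeta)$ on $D_R$ by the identity theorem. Put
\[
U_{2+i}=g^i(L(D_R))\quad(0\le i<n),\qquad\mathcal{U}=U_1\cup\dots\cup U_n,
\]
with indices mod $n$, so that $y_j\in U_j$ and $U_2=L(D_R)$. We write $U_j(g)$, $\mathcal{U}(g)$ when the map must be named.

\begin{lemma}\label{lem:max}
\begin{enumerate}
\item[(a)] The sets $U_j$ are open, and $g:U_j\to U_{j+1}$ is bijective and conformal for every $j$.
\item[(b)] The sets $U_1,\dots,U_n$ are pairwise disjoint.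
\item[(c)] Let $\ell:D_r\to\mathbb{C}$ be univalent with $\ell(0)=y_2$ and $\ell'(0)=d$. Suppose that $g^i(\ell(D_r))$ contains no pole for $0\le i<n$ and that $g^n(\ell(\zeta))=\ell(\lambda\zeta)$. Then $\ell(\zeta)=L(d\zeta)$, $|d|r\le R$ and $\ell(D_r)\subset U_2$.
\item[(d)] Let $a\neq0$ and $\hat g(z)=a\,g(z/a)$, with the cycle $(ay_j)$. Then $L_{\hat g}(\zeta)=aL_g(\zeta/a)$ and $R_{\hat g}=|a|R_g$. Hence $|L_{\hat g}^{-1}(av)|/R_{\hat g}=|L_g^{-1}(v)|/R_g$ for $v\in U_2(g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $g^n:U_2\to U_2$ is bijective, being conjugate by $L$ to a rotation of $D_R$. So $g^i$ is injective on $U_2$ for $0\leq i\le n$, and $g^n(U_2)=U_2$. Thus $U_{2+i}$ is open, $g(U_{2+i})=U_{3+i}$, and $g$ is injective on $g^i(U_2)$ because $g^{i+1}$ is injective on $U_2$.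

(b) Let $L_i=g^i\circ L$, which is univalent on $D_R$ with image $U_{2+i}$ and satisfies $g^n(L_i(\zeta))=L_i(\lambda\zeta)$. So $y_{2+i}=L_i(0)$ is the only fixed point of $g^n$ in $U_{2+i}$. Suppose $x=L_i(\zeta)=L_j(\zeta')$ with $0\le i,j<n$ and $i\ne j$. If $\zeta=0$ or $\zeta'=0$, then $x$ is fixed by $g^n$ and lies in both domains, so $x=y_{2+i}=y_{2+j}$, which is false. Otherwise, since $\alpha$ is irrational, the points $\lambda^k\zeta$ are dense in the circle $\partial D_{|\zeta|}$, and the closure of the $g^n$-orbit of $x$ is the Jordan curve $\Gamma=L_i(\partial D_{|\zeta|})=L_j(\partial D_{|\zeta'|})$. The set $L_i(D_{|\zeta|})$ is bounded, connected, open, disjoint from $\Gamma$, and has its boundary in $\Gamma$. So it is the bounded component of $\mathbb{C}\setminus\Gamma$, and so is $L_j(D_{|\zeta'|})$. Then $y_{2+j}\in L_i(D_{|\zeta|})\subset U_{2+i}$ is a second fixed point of $g^n$ in $U_{2+i}$, a contradiction.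

(c) The function $\ell(\zeta/d)$ is $y_2+\zeta+\cdots$ and solves the linearization equation, so it equals $L(\zeta)$. It is defined on $D_{|d|r}$, and the hypotheses say that $|d|r$ is admissible.

(d) The series $aL_g(\zeta/a)=ay_2+\zeta+\cdots$ linearizes $\hat g^n$, and $r$ is admissible for $g$ if and only if $|a|r$ is admissible for $\hat g$.
\end{proof}

\section{First surgery: inserting zero--pole pairs}\label{sec:first}

Let an exponential map $c_0e^{a_0z}+\gamma_0$ have a Siegel cycle of period $n$ and multiplier $\lambda$, and let $x$ be a point of the cycle. Conjugation by $z\mapsto a_0(z-x)$ brings the map to the form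
\[
f(z)=ce^z+\gamma,\qquad c\ne0,\qquad0=x_1\mapsto x_2\mapsto\dots\mapsto x_n\mapsto x_1 ,
\]
with indices mod $n$. Each $x_j$ is a value of $f$, while $\gamma$ is omitted. So $x_j\ne\gamma$ for all $j$, and in particular $\gamma\neq0$; this lets us normalize qc maps by fixing the two points $0$ and $\gamma$. (For $E$: $n=1$, $c=\lambda$, $\gamma=-\lambda$.) Fix $N\ge1$; the class $\mathcal{T}_N$ is taken with this $\gamma$.

Multiplying $ce^z$ by $1+\delta/(z-z_0)$ inserts a pole at $z_0$ and a $\gamma$-point at $z_0-\delta$. Done globally, this perturbs $f$ near the cycle, and there is no reason for the cycle to remain Siegel. We therefore cut the perturbation off away from $z_0$, so that $f$ is untouched near the cycle. By Lemma~\ref{lem:straight} the cutoff can be repaired if the region where it acts is mapped into an invariant neighborhood of the cycle. The periodicity of the exponential provides the places $z_0=2\pi ik$, all of which are mapped to $x_2$.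

\begin{proposition}\label{prop:first}
There is a meromorphic function $G\in\mathcal{T}_N$ with a Siegel cycle $(y_j)$ of period $n$ and multiplier $\lambda$ such that $y_1=0$, $y_j\ne\gamma$ for all $j$, and all critical values of $G$ lie in $U_2(G)$.
\end{proposition}

\begin{proof}
\emph{The trap.} Let $L_f$ be the linearizer of $f^n$ at $x_1=0$, univalent on $D_r$, and put $V_j=f^{j-1}(L_f(D_r))$ for $1\le j\le n$ and $V=\bigcup_jV_j$. As $f^n$ is conjugate to a rotation on $V_1$, it maps $V_1$ bijectively onto itself. So $f$ is injective on $V_1$, $f(V_j)=V_{j+1}$ with indices mod $n$, and $f(V)=V$. Each $V_j$ is an open neighborhood of $x_j$ that shrinks to $x_j$ as $r\to0$.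

Let $z_k=2\pi ik$ for $1\le k\le N$. Then $f(z_k)=c+\gamma=x_2$. No $z_k$ is on the cycle: $z_k=x_j$ would give $x_{j+1}=x_2$, hence $x_j=x_1=0$. Take $r$ so small that $\overline V$ contains no $z_k$, and then $\rho>0$ so small that the closed disks $\overline{D(z_k,\rho)}$ are disjoint from each other and from $V$, and are mapped by $f$ into $V_2$.

\emph{The modified map.} Let $\chi_k:\mathbb{C}\to[0,1]$ be smooth, equal to $1$ on $\overline{D(z_k,\rho/2)}$ and to $0$ off $D(z_k,\rho)$. Let $K_k=\{\rho/2\le|z-z_k|\le\rho\}$ and, for $0<|\delta|<\rho/2$,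
\[
\tilde f(z)=\gamma+ce^z\prod_{k=1}^N\Big(1+\frac{\delta\chi_k(z)}{z-z_k}\Big).
\]
At each point at most one factor differs from $1$. We check that $\tilde f\in\mathcal{T}_N$ for small $|\delta|$, region by region.

Off the closed disks, $\tilde f=f$ is holomorphic and locally injective, has no pole and no $\gamma$-point, and $|\tilde f(z)|\le|c|e^{|z|}+|\gamma|$. This gives (T3).

Near $K_k$ we have $\tilde f-f=\delta\cdot ce^z\chi_k(z)/(z-z_k)$, which is $\delta$ times a fixed smooth function. As $\delta\to0$, uniformly on $K_k$, $\tilde f\to f$, $\partial\tilde f\to f'$ and $\bar\partial\tilde f\to0$. Now $|f'|=|ce^z|$ has a positive minimum on $K_k$, and $f(K_k)$ is a compact subset of $V_2$. So for small $|\delta|$ we have $\partial\tilde f\ne0$ and $|\bar\partial\tilde f/\partial\tilde f|\le\frac13$ on $K_k$, and $\tilde f(K_k)\subset V_2$. The Jacobian $|\partial\tilde f|^2-|\bar\partial\tilde f|^2$ is positive on $K_k$, so $\tilde f$ is an orientation preserving diffeomorphism near each point of $K_k$. There is no $\gamma$-point in $K_k$, because $|\delta\chi_k/(z-z_k)|\le2|\delta|/\rho<1$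 there.

In $D(z_k,\rho/2)$ put $t=z-z_k$. Since $e^{z_k}=1$,
\[
\tilde f=\gamma+ce^t\Big(1+\frac{\delta}{t}\Big),\qquad\tilde f'=ce^t\,\frac{t^2+\delta t-\delta}{t^2}.
\]
There is one pole, $t=0$, which is simple, and one $\gamma$-point, $t=-\delta$. The roots $t_\pm=\frac12\big(-\delta\pm\sqrt{\delta^2+4\delta}\big)$ of $t^2+\delta t-\delta$ are distinct for $0<|\delta|<4$ and tend to $0$ with $\delta$. At $t=0$ and at $t=-\delta$ the quadratic equals $-\delta\neq0$. So the disk contains exactly two critical points, both simple, and different from the pole and the $\gamma$-point. From $t_+t_-=-\delta$ we get $\delta/t_\pm=-t_\mp$, so the critical values are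
\[
\gamma+ce^{t_\pm}(1-t_\mp)\longrightarrow\gamma+c=x_2\qquad(\delta\to0),
\]
and they lie in $V_2$ for small $|\delta|$. Summing over $k$ gives (T1) and (T2). Fix such a $\delta$.

\emph{Straightening.} Apply Lemma~\ref{lem:straight} to $\tilde f$ with $K=\bigcup_kK_k$ and $Y=V$. Hypotheses (a) and (b) were just verified, and (c) holds because $\tilde f(K)\subset V_2$, $\tilde f=f$ on $V$, and $V$ is disjoint from the closed disks. Let $\varphi$ be the qc homeomorphism with the resulting coefficient that fixes $0$ and $\gamma$, and let $G=\varphi\circ\tilde f\circ\varphi^{-1}$, $y_j=\varphi(x_j)$. Then $G$ is meromorphic and in $\mathcal{T}_N$, $y_1=0$, and $y_j\neq\gamma$ because $x_j\ne\gamma$. The map $\varphi$ is conformal on $V$ and conjugates $f|_V$ to $G|_{\varphi(V)}$, so $(y_j)$ is a Siegel cycle of $G$ of period $n$ and multiplier $\lambda$.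

Finally, $\ell=\varphi\circ f\circ L_f$ maps $D_r$ univalently onto $\varphi(V_2)$, with $\ell(0)=y_2$ and $G^n(\ell(\zeta))=\varphi(f(f^n(L_f(\zeta))))=\ell(\lambda\zeta)$. The sets $G^i(\ell(D_r))$ lie in $\varphi(V)$, which contains no pole of $G$. By Lemma~\ref{lem:max}(c), $\varphi(V_2)\subset U_2(G)$. The critical values of $G$ are the images under $\varphi$ of those of $\tilde f$, so they lie in $\varphi(V_2)$.
\end{proof}

\section{Second surgery: moving the critical values}\label{sec:second}

By Lemma~\ref{lem:form}, $G$ is one member of the desired family. We now deform it with $2N$ parameters whose effect can be measured afterwards: the parameter $\tau_i$ translates the $i$-th critical value by $\tau_i$ in the linearizing coordinate.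

Let $G$ and $(y_j)$ be as in Proposition~\ref{prop:first}, and let $L$, $R$, $U_j$, $\mathcal{U}$ be the objects of Section~\ref{sec:max} for $G$. Let $P_k$ and $Z_k$ ($1\le k\le N$) be the poles and $\gamma$-points of $G$, let $\xi_1,\dots,\xi_{2N}$ be its critical points, and write the critical values as
\[
v_i=G(\xi_i)=L(\zeta_i),\qquad|\zeta_i|<R .
\]
We have $v_i\ne\gamma$ by (T2). The $\zeta_i$ need not be distinct, so a change of coordinate near $v_i$ alone could move several critical values at once. We therefore modify $G$ on disjoint neighborhoods $\Omega_i$ of the critical points.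

\subsection{The domains of the surgery}
Choose pairwise disjoint closed disks $D_i'$ centered at $\xi_i$ that contain no pole and no other critical point, and such that $G\ne v_i$ on $\partial D_i'$. Choose $r_0>0$ so small that for all $i$ the closed disk $\overline{D(\zeta_i,r_0)}$ lies in $D_R$ and the closure of
\[
W_i=L(D(\zeta_i,r_0))\subset U_2
\]
avoids $\gamma$ and the compact set $G(\partial D_i')$. Let $\Omega_i$ be the component of $G^{-1}(W_i)$ that contains $\xi_i$, and $\Omega=\bigcup_i\Omega_i$. The connected set $\Omega_i$ does not meet $\partial D_i'$, so it lies in the interior of $D_i'$. The map $G:\Omega_i\to W_i$ is proper. Indeed, let $W'\subset W_i$ be compact and let $z\in D_i'$ be a limit of points of $\Omega_i\cap G^{-1}(W')$. Then $G(z)\in W'$, so $z$ lies in the open set $G^{-1}(W_i)$, and its component meets $\Omega_i$ and so equals $\Omega_i$. Thus $\Omega_i\cap G^{-1}(W')$ is closed in $D_i'$, hence compact.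

The trap for this surgery is the whole maximal domain $\mathcal{U}$. We must check that the surgery does not touch it.

\begin{lemma}\label{lem:disjoint}
$\Omega\cap\mathcal{U}=\emptyset$.
\end{lemma}

\begin{proof}
We have $G(\Omega_i)\subset W_i\subset U_2$ and $G(U_j)=U_{j+1}$. By Lemma~\ref{lem:max}(b), $\Omega_i\cap U_j=\emptyset$ unless $j\equiv1\pmod n$. Let $\psi:U_2\to U_1$ be the inverse of the conformal bijection $G:U_1\to U_2$, and let $\Omega'=U_1\cap G^{-1}(W_i)=\psi(W_i)$. This set is open and connected. It is also closed in $G^{-1}(W_i)$: if $\psi(\omega_k)\to z\in G^{-1}(W_i)$ with $\omega_k\in W_i$, then $\omega_k\to G(z)\in W_i$, so $z=\psi(G(z))\in\Omega'$. Hence $\Omega'$ is a component of $G^{-1}(W_i)$. The map $G$ is injective on $\Omega'$ but not on $\Omega_i$, which contains a critical point. So these two components are different, hence disjoint, and $\Omega_i\cap U_1\subset\Omega_i\cap\Omega'=\emptyset$.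
\end{proof}

\subsection{The deformed maps}
Let $\chi$ be a smooth function with compact support in $D_{r_0}$ and $\chi=1$ on $D_{r_0/2}$. Let $S_0$ be the support of $d\chi$, a compact subset of $D_{r_0}\setminus\{0\}$. Choose $\eta>0$ with $\eta\sup(|\partial\chi|+|\bar\partial\chi|)\le\frac14$, and let
\[
\mathcal{N}=\{\tau\in\mathbb{C}^{2N}:|\tau_i|<\eta\text{ for all }i\}.
\]
For $\tau\in\mathcal{N}$ put $\sigma_i(\zeta)=\zeta+\tau_i\chi(\zeta-\zeta_i)$. The perturbation $\tau_i\chi(\zeta-\zeta_i)$ is Lipschitz with constant $\frac14$, so for each $\omega\in\mathbb{C}$ the equation $\zeta=\omega-\tau_i\chi(\zeta-\zeta_i)$ has exactly one solution by the contraction principle, and $\sigma_i$ is a bijection of $\mathbb{C}$. Also $|\partial\sigma_i|\ge\frac34$ and $|\bar\partial\sigma_i|\le\frac14$. So $\sigma_i$ is an orientation preserving diffeomorphism with Beltrami coefficient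
\begin{equation}\label{eq:musigma}
\mu_{\sigma_i}(\zeta)=\frac{\tau_i\,\bar\partial\chi(\zeta-\zeta_i)}{1+\tau_i\,\partial\chi(\zeta-\zeta_i)},\qquad|\mu_{\sigma_i}|\le\tfrac13 .
\end{equation}
It is the identity off $\zeta_i+\operatorname{supp}\chi$, so it maps $D(\zeta_i,r_0)$ onto itself, and $\sigma_i(\zeta_i)=\zeta_i+\tau_i$. Let $h_i=L^{-1}\circ G:\Omega_i\to D(\zeta_i,r_0)$, and define
\[
\tilde G_\tau=L\circ\sigma_i\circ h_i\ \text{ on }\Omega_i,\qquad\tilde G_\tau=G\ \text{ off }\Omega .
\]
By properness, $\Omega_i^*=\{z\in\Omega_i:h_i(z)-\zeta_i\in\operatorname{supp}\chi\}$ and $K_i=\{z\in\Omega_i:h_i(z)-\zeta_i\in S_0\}$ are compact. Put $\Omega^*=\bigcup_i\Omega_i^*$ and $K=\bigcup_iK_i$, so that $K\subset\Omega^*\subset\Omega$. None of these sets depends on $\tau$, and $\tilde G_\tau=G$ on the open set $\mathbb{C}\setminus\Omega^*$.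

\emph{$\tilde G_\tau\in\mathcal{T}_N$.} On the open set $\Omega_i$, $\tilde G_\tau$ is $G$ followed by the orientation preserving homeomorphism $L\circ\sigma_i\circ L^{-1}$ of $W_i$, and the open sets $\Omega_i$ and $\mathbb{C}\setminus\Omega^*$ cover $\mathbb{C}$. So $\tilde G_\tau$ is continuous and has the same critical points and local degrees as $G$. Both maps send $\Omega_i$ into $W_i$, which contains neither $\infty$ nor $\gamma$, so they have the same poles and $\gamma$-points. They agree near $\infty$. The critical values of $\tilde G_\tau$ are $\tilde G_\tau(\xi_i)=L(\zeta_i+\tau_i)$.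

\emph{Straightening.} We apply Lemma~\ref{lem:straight} to $\tilde G_\tau$ with this $K$ and $Y=\mathcal{U}$. If $z\in\Omega_i\setminus K_i$, then $\chi(\cdot-\zeta_i)$ is constant near $h_i(z)$, so $\sigma_i$ is a translation there and $\tilde G_\tau$ is holomorphic near $z$. Off $\Omega^*$ it equals $G$. By (T2) it is nowhere locally constant. This is (a). The set $K_i$ does not contain $\xi_i$, because $0\notin S_0$, and $D_i'$ contains no other critical point. So $h_i$ is conformal near each point of $K_i$, and (b) follows from \eqref{eq:musigma} and (Q4). For (c), $\tilde G_\tau(K)\subset U_2$, and by Lemma~\ref{lem:disjoint} $K\cap\mathcal{U}=\emptyset$ and $\tilde G_\tau=G$ on $\mathcal{U}$, which is $G$-invariant. Let $\mu_\tau$ be the coefficient given by the lemma, let $\varphi_\tau$ be the qc homeomorphism with coefficient $\mu_\tau$ that fixes $0$ and $\gamma$, and put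
\[
G_\tau=\varphi_\tau\circ\tilde G_\tau\circ\varphi_\tau^{-1}.
\]

\begin{proposition}\label{prop:second}
For each $\tau\in\mathcal{N}$:
\begin{enumerate}
\item[(a)] $G_\tau\in\mathcal{T}_N$ is meromorphic, with poles $\varphi_\tau(P_k)$, $\gamma$-points $\varphi_\tau(Z_k)$, critical points $\varphi_\tau(\xi_i)$ and critical values $\varphi_\tau(L(\zeta_i+\tau_i))$;
\item[(b)] $\varphi_\tau$ is conformal on $\mathcal{U}$ and $\varphi_\tau\circ G=G_\tau\circ\varphi_\tau$ there; hence $(\varphi_\tau(y_j))$ is a Siegel cycle of $G_\tau$ of period $n$ and multiplier $\lambda$, with $\varphi_\tau(y_1)=0$ and $\varphi_\tau(y_j)\neq\gamma$.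
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(c)] $\tau\mapsto\varphi_\tau(z)$ is holomorphic for every $z\in\mathbb{C}$, and $\tau\mapsto\varphi_\tau'(z)$ is holomorphic for every $z\in\mathcal{U}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Parts (a) and (b) follow from Lemma~\ref{lem:straight} and what was checked above. For (c) the danger is that the sets $X_m$ of Lemma~\ref{lem:straight} are defined through orbits of $\tilde G_\tau$ and might move with $\tau$. They do not. Since $\tilde G_\tau(\Omega)\subset U_2$, and $\mathcal{U}$ is invariant and disjoint from $\Omega$, an orbit of $\tilde G_\tau$ meets $\Omega$ at most once. If $z\in X_m$, this one visit occurs at time $m$, so $\tilde G_\tau^j(z)\notin\Omega$ for $j<m$, and the orbit agrees with the $G$-orbit up to time $m$. Conversely, a $G$-orbit that stays in $\mathbb{C}\setminus\Omega$ before time $m$ is also a $\tilde G_\tau$-orbit up to time $m$. Therefore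
\[
X_m=\{z:G^j(z)\in\mathbb{C}\setminus\Omega\text{ for }0\le j<m,\ G^m(z)\in K\},
\]
which does not depend on $\tau$. Since $\tilde G_\tau=G$ on the open set $\mathbb{C}\setminus\Omega^*\supset\mathbb{C}\setminus\Omega$, we also have $\tilde G_\tau^m=G^m$ in a neighborhood of each point of $X_m$. Let $z\in X_m$ with $G^m(z)\in K_i$ and $(G^m)'(z)\ne0$, and put $h=h_i\circ G^m$ near $z$. By (Q4) and \eqref{eq:musigma},
\[
\mu_\tau(z)=\theta(z)\,\frac{\tau_i\,\omega(z)}{1+\tau_i\,\omega'(z)}=\theta(z)\,\omega(z)\sum_{k\ge0}\big(-\omega'(z)\big)^k\tau_i^{k+1},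
\]
where $\theta=\overline{h'}/h'$, $\omega=\bar\partial\chi(h-\zeta_i)$ and $\omega'=\partial\chi(h-\zeta_i)$. The index $i$ and the functions $\theta$, $\omega$, $\omega'$ depend on $z$ but not on $\tau$; moreover $|\theta|=1$, $\eta|\omega|\le\frac14$ and $\eta|\omega'|\le\frac14$. Off $\bigcup_mX_m$, $\mu_\tau=0$. Splitting $\bigcup_m X_m$ into $2N$ Borel pieces according to the index $i$, we see that $\mu_\tau$ is a finite sum of power series in the $\tau_i$ with coefficients in $L^\infty(\mathbb{C})$ that converge in norm on $\mathcal{N}$. So $\tau\mapsto\mu_\tau$ is holomorphic with $\|\mu_\tau\|_\infty\le\frac13$, and (Q2) gives the first statement. On $\mathcal{N}\times\mathcal{U}$ the function $(\tau,z)\mapsto\varphi_\tau(z)$ is holomorphic in $\tau$ and in $z$ separately and is locally bounded by (Q2). Such a function is holomorphic in $(\tau,z)$, and so is its $z$-derivative.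
\end{proof}

\section{The parameters are effective}\label{sec:open}

It remains to bring $G_\tau$ to normal form and to show that the family has full dimension $2N$.

\subsection{Normal form: parts (i) and (ii) of Proposition~\ref{prop:family}}
Write $P_k(\tau)=\varphi_\tau(P_k)$, $Z_k(\tau)=\varphi_\tau(Z_k)$, $y_j(\tau)=\varphi_\tau(y_j)$. These are holomorphic in $\tau$. Since $G_\tau(y_j(\tau))=y_{j+1}(\tau)\in\mathbb{C}\setminus\{\gamma\}$, no $y_j(\tau)$ is a pole or a $\gamma$-point. For $j=1$ this says $P_k(\tau)\ne0$ and $Z_k(\tau)\neq0$. By Lemma~\ref{lem:form},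
\[
G_\tau(z)=\gamma+\kappa e^{az}\prod_{k=1}^N\frac{z-Z_k(\tau)}{z-P_k(\tau)},\qquad a=a(\tau)\ne0,\quad\kappa=\kappa(\tau)\neq0 .
\]
The lemma does not say how $a$ and $\kappa$ depend on $\tau$; we read them off at $z=0$. Evaluating there gives $\kappa=(y_2(\tau)-\gamma)\prod_kP_k(\tau)/Z_k(\tau)$, which is holomorphic. Differentiating $\varphi_\tau\circ G=G_\tau\circ\varphi_\tau$ at $y_1=0$ gives $G_\tau'(0)=G'(0)\,\varphi_\tau'(y_2)/\varphi_\tau'(0)$, which is holomorphic by Proposition~\ref{prop:second}(c). The logarithmic derivative of $G_\tau-\gamma$ is $a+\sum_k\big((z-Z_k(\tau))^{-1}-(z-P_k(\tau))^{-1}\big)$, and at $z=0$ this yields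
\[
a(\tau)=\frac{G_\tau'(0)}{y_2(\tau)-\gamma}+\sum_{k=1}^N\Big(\frac1{Z_k(\tau)}-\frac1{P_k(\tau)}\Big),
\]
which is holomorphic. Put $F_\tau(z)=a\,G_\tau(z/a)$ and $w_j(\tau)=a\,y_j(\tau)$. Then $F_\tau=C_\tau+e^zA_\tau/B_\tau$ with
\[
C_\tau=a\gamma,\qquad A_\tau=a\kappa\prod_k\big(z-aZ_k(\tau)\big),\qquad B_\tau=\prod_k\big(z-aP_k(\tau)\big).
\]
All these data are holomorphic in $\tau$, $w_1=0$, the $w_j$ are distinct, and $B_\tau(w_j)\neq0$ because $y_j(\tau)$ is not a pole of $G_\tau$. This is (i), and (ii) follows from Proposition~\ref{prop:second}(b).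

\subsection{An invariant that detects \texorpdfstring{$\tau$}{the parameter}}
On $D_R$ the map $\varphi_\tau\circ L$ linearizes $G_\tau^n$, so in the coordinate $L_{G_\tau}$ the critical values sit at $d(\zeta_i+\tau_i)$, where $d=\varphi_\tau'(y_2)$. The common factor $d$ depends on $\tau$ in an unknown way. If nothing more were known about it, the map $G_\tau$ would control $\tau$ only up to this factor, and one of the $2N$ dimensions could be lost. The next lemma determines $|d|$ from $G_\tau$ itself, by showing that $\varphi_\tau$ carries the maximal domain of $G$ onto that of $G_\tau$.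

\begin{lemma}\label{lem:invariant}
Let $\tau\in\mathcal{N}$, and consider $G_\tau$ with the cycle $(y_j(\tau))$. All critical values of $G_\tau$ lie in $U_2(G_\tau)$, and the critical value $v$ at the critical point $\varphi_\tau(\xi_i)$ satisfies
\[
\frac{|L_{G_\tau}^{-1}(v)|}{R_{G_\tau}}=\frac{|\zeta_i+\tau_i|}{R}.
\]
\end{lemma}

\begin{proof}
Write $g=G_\tau$, $\varphi=\varphi_\tau$, $U_j'=U_j(g)$, and $d=\varphi'(y_2)\ne0$.

\emph{Step 1: $|d|R\le R_g$.} The map $\ell=\varphi\circ L$ is univalent on $D_R$ with $\ell(0)=y_2(\tau)$ and $\ell'(0)=d$. By Proposition~\ref{prop:second}(b), $g^i(\ell(D_R))=\varphi(U_{2+i})$, which contains no pole of $g$, and $g^n(\ell(\zeta))=\ell(\lambda\zeta)$. Lemma~\ref{lem:max}(c) gives $\varphi(L(\zeta))=L_g(d\zeta)$ on $D_R$, $|d|R\le R_g$, and $\varphi(U_2)\subset U_2'$. Applying $g^i$, we get $\varphi(U_j)\subset U_j'$ for all $j$.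

For the reverse inequality we pull $L_g$ back by $\varphi$. This requires $\varphi$ to be conformal on the preimage of $\mathcal{U}(g)$, which a priori is larger than $\mathcal{U}$ and could reach the region of the surgery.

\emph{Step 2: $\varphi(\Omega)\cap\mathcal{U}(g)=\emptyset$.} Let $x\in\varphi(\Omega_i)\cap U_j'$. Then $g(x)\in\varphi(\tilde G_\tau(\Omega_i))\subset\varphi(U_2)\subset U_2'$, and also $g(x)\in U_{j+1}'$. By Lemma~\ref{lem:max}(b) for $g$, $j\equiv1\pmod n$. The map $g$ sends $\varphi(U_1)\subset U_1'$ onto $\varphi(U_2)$, so there is $x'\in\varphi(U_1)$ with $g(x')=g(x)$. Since $g$ is injective on $U_1'$, $x=x'$. Then $\varphi^{-1}(x)\in\Omega_i\cap U_1$, which contradicts Lemma~\ref{lem:disjoint}.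

\emph{Step 3: $R_g\le|d|R$.} The set $Y'=\varphi^{-1}(\mathcal{U}(g))$ is open and satisfies $\tilde G_\tau(Y')\subset Y'$. By Step 2 it is disjoint from $\Omega\supset K$. So $\varphi$ is conformal on $Y'$ by Lemma~\ref{lem:straight}(1), and $\tilde G_\tau=G$ on $Y'$. The set $Y'$ contains no pole of $G$, because $\mathcal{U}(g)$ contains no pole of $g$. Hence $\ell'(\zeta):=\varphi^{-1}(L_g(d\zeta))$ defines a univalent map of $D_{R_g/|d|}$ into $Y'$ with value $y_2$ and derivative $1$ at $0$. Its images under $G^i$ stay in $Y'$, and
\[
G^n\big(\varphi^{-1}(L_g(d\zeta))\big)=\varphi^{-1}\big(g^n(L_g(d\zeta))\big)=\varphi^{-1}\big(L_g(d\lambda\zeta)\big).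
\]
Lemma~\ref{lem:max}(c) for $G$ gives $R_g/|d|\le R$.

Thus $R_g=|d|R$. By Proposition~\ref{prop:second}(a) and Step 1, the critical value at $\varphi(\xi_i)$ is $\varphi(L(\zeta_i+\tau_i))=L_g(d(\zeta_i+\tau_i))$, and $|d(\zeta_i+\tau_i)|<|d|R=R_g$. The lemma follows.
\end{proof}

\subsection{Openness: part (iii) of Proposition~\ref{prop:family}}
For a map $g$ with a marked Siegel cycle as in Section~\ref{sec:max}, with $2N$ critical points whose critical values lie in $U_2(g)$, let $\mathcal{M}(g)$ be the multiset of the $2N$ numbers $|L_g^{-1}(g(\xi))|/R_g$, where $\xi$ runs over the critical points. It depends only on $g$ and the marked cycle. By Lemma~\ref{lem:max}(d) and Lemma~\ref{lem:invariant},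
\begin{equation}\label{eq:multiset}
\mathcal{M}(F_\tau)=\mathcal{M}(G_\tau)=\big\{|\zeta_i+\tau_i|/R:1\le i\le2N\big\}.
\end{equation}
These are only $2N$ real numbers without labels, and they do not determine $\tau$. They do rule out holomorphic curves along which $F_\tau$ is constant, and that is enough.

Let $\Theta$ be as in (iii). If $\det\Theta'(\tau)\ne0$ at some $\tau$, then $\Theta(\mathcal{N})$ contains a neighborhood of $\Theta(\tau)$ by the inverse function theorem. Suppose that $\det\Theta'\equiv0$, and let $\varrho<2N$ be the maximal rank of $\Theta'$ on $\mathcal{N}$. The rank equals $\varrho$ on the nonempty open set where some $\varrho\times\varrho$ minor is nonzero (on all of $\mathcal{N}$ if $\varrho=0$). By the constant rank theorem, the fibers of $\Theta$ in this set are complex submanifolds of dimension $2N-\varrho\ge1$. So there is a nonconstant holomorphic map $\beta=(\beta_1,\dots,\beta_{2N}):D_1\to\mathcal{N}$ with $\Theta\circ\beta$ constant. By the hypothesis on $\Theta$, the map $F_{\beta(x)}$ and its marked cycle do not depend on $x\in D_1$. By \eqref{eq:multiset}, neither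 does the multiset $\{|\zeta_i+\beta_i(x)|\}_i$. Each continuous function $|\zeta_i+\beta_i|$ then takes finitely many values on the connected set $D_1$, so it is constant. A holomorphic function of constant modulus is constant, so every $\beta_i$ is constant, a contradiction. This proves (iii).

The proof of Proposition~\ref{prop:family} is complete, and with it the proofs of Theorems~\ref{thm:fixed} and~\ref{thm:cycle}.

\begin{thebibliography}{1}

\bibitem{Okuyama}
Y\^usuke Okuyama, \emph{Linearization problem on structurally finite entire functions}, arXiv:math/0408222 (2004).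

\end{thebibliography}
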